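\title{The triple product property in groups with a cyclic subgroup of index two}

\begin{abstract}
The TPP ratio $\rho(G)$ of a finite group $G$ is the largest size of a triple of subsets with the triple product property, divided by $|G|$. We disprove the conjecture that $\rho(G)\le 4/3$ whenever $G$ has a cyclic subgroup of index $2$: for odd $n$, the groups $\mathbb Z_{n^3}\times D_{2(n^3+2)}$ have such a subgroup, and their ratio exceeds $4/3$ for $n\ge 23$ and tends to $4$. Every group with an abelian subgroup of index $2$ has $\rho(G)<4$, so the supremum over groups with a cyclic subgroup of index $2$ is $4$, and it is not attained. The bound $4/3$ does hold when an element outside the abelian subgroup inverts it, and then equality holds exactly when $3$ divides $|G|$.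
\end{abstract}

\section{Introduction}

Let $G$ be a finite group. Three non-empty subsets $S,T,U$ of $G$ have the \emph{triple product property} (TPP) if for all $s,s'\in S$, $t,t'\in T$, $u,u'\in U$,
\[
s's^{-1}\,t't^{-1}\,u'u^{-1}=1\quad\Longrightarrow\quad s=s',\ t=t',\ u=u'.
\]
Then $(S,T,U)$ is a \emph{TPP triple}, and $|S||T||U|$ is its \emph{size}. The \emph{TPP capacity} $\beta(G)$ is the largest size of a TPP triple of $G$, and the \emph{TPP ratio} is $\rho(G)=\beta(G)/|G|$. The triple $(G,\{1\},\{1\})$ shows that $\rho(G)\ge1$.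

If $G$ is abelian, the TPP says that the map $(s,t,u)\mapsto stu$ from $S\times T\times U$ to $G$ is injective, so $\rho(G)=1$. Thus $\rho(G)$ measures how much room noncommutativity creates. The smallest nonabelian group already has some.

\begin{example}\label{ex:S3}
Let $S,T,U$ be the three subgroups of order $2$ of the symmetric group $S_3$. For subgroups the TPP says that $stu=1$ forces $s=t=u=1$. If $stu=1$, the number of transpositions among $s,t,u$ is even, and it is not two, because two distinct transpositions have a nontrivial product. So $(S,T,U)$ is a TPP triple of size $8$, and $\rho(S_3)\ge 8/6=4/3$.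
\end{example}

The group $S_3$ is as close to abelian as a nonabelian group can be, in that it has a cyclic subgroup of index $2$. The following conjecture, taken from \cite{Murthy}, says that no group of this kind does better.

\begin{quote}
\textbf{Conjecture.} If $G$ is a finite group with a cyclic subgroup of index $2$, then $\rho(G)\le\frac43$.
\end{quote}

Let $A$ be the cyclic subgroup. An element outside $A$ acts on $A$ by an automorphism $\sigma$ with $\sigma^2=1$. The two extreme actions obey the conjecture: if $\sigma$ is trivial then $G$ is abelian, and if $\sigma$ is inversion then $\rho(G)\le 4/3$ by Theorem~\ref{thm:inv} below. One would guess that an action that fixes one direct factor of $A$ and inverts another gives nothing larger. This guess is wrong. Write $\mathbb Z_k$ for the cyclic group of order $k$ and $D_{2m}$ for the dihedral group of order $2m$.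

\begin{theorem}\label{thm:main}
Let $n\ge 11$ be odd, $k=n^3$, $m=n^3+2$, and $G_n=\mathbb Z_k\times D_{2m}$. Then $G_n$ has a cyclic subgroup of index $2$, and
\[
\rho(G_n)\ \ge\ \frac{4(n-9)(n-5)^2(n-1)}{n(n^3+2)} .
\]
The right side exceeds $4/3$ for every odd $n\ge23$ and tends to $4$ as $n\to\infty$.
\end{theorem}

So the conjecture is false; for instance $\rho(G_{23})\ge 399168/279887>1.42$. The two factors of $G_n$ have ratios $1$ and at most $4/3$; the gain comes from their interaction. The limit $4$ is the right constant.

\begin{theorem}\label{thm:four}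
If a finite group $G$ has an abelian subgroup of index $2$, then $\rho(G)<4$. Hence the supremum of $\rho(G)$ over finite groups with a cyclic subgroup of index $2$ is exactly $4$, and it is not attained.
\end{theorem}

\begin{theorem}\label{thm:inv}
Let $A$ be an abelian subgroup of index $2$ in a finite group $G$, and suppose that some $b\in G\setminus A$ satisfies $bab^{-1}=a^{-1}$ for all $a\in A$. Then $\rho(G)\le\frac43$, with equality if and only if $3$ divides $|G|$.
\end{theorem}

Theorem~\ref{thm:inv} applies to dihedral groups and to the dicyclic groups $\langle a,b\mid a^{2r}=1,\ b^2=a^r,\ bab^{-1}=a^{-1}\rangle$, among them the generalized quaternion groups (where $r$ is a power of $2$). We do not determine for which other actions on a cyclic subgroup of index $2$ the bound $4/3$ holds.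

All three proofs start from a translation of the TPP into four equations in $A$ (Section~\ref{sec:split}). The upper bounds follow by counting (Sections~\ref{sec:four} and~\ref{sec:inv}), and the point at which the count for $4/3$ uses inversion shows what a counterexample has to look like. We build one first over $A=\mathbb Z_n^6$, where the verification is immediate (Section~\ref{sec:model}), and then over a cyclic group in which six elements imitate the basis of $\mathbb Z_n^6$ as digits in base $n$ (Section~\ref{sec:cyclic}).

\section{Four equations in the abelian subgroup}\label{sec:split}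

Throughout, $A$ is an abelian subgroup of index $2$ in $G$, and $b\in G\setminus A$. A subgroup of index $2$ is normal, so $\sigma(a)=b^{-1}ab$ is an automorphism of $A$; and $\sigma^2=1$, because $b^2\in A$. Products in $G$ are written multiplicatively, and an equation that lives entirely in $A$ is written additively. Every subset $S\subseteq G$ splits as $S=S_0\cup S_1b$ with $S_0,S_1\subseteq A$, possibly empty, and likewise $T=T_0\cup T_1b$, $U=U_0\cup U_1b$. With $N_{ijl}=|S_i||T_j||U_l|$ we have
\begin{equation}\label{eq:sum}
|S||T||U|=\sum_{i,j,l\in\{0,1\}}N_{ijl}.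
\end{equation}

Call a quotient $s's^{-1}$ \emph{even} if it lies in $A$ and \emph{odd} otherwise. If a product of three quotients is $1$, then its image in $G/A$ is trivial, so either none or exactly two of the quotients are odd. These four patterns lead to one \emph{even} and three \emph{mixed} equations in $A$:
\begin{align}
x'-x+y'-y+z'-z&=0, \tag{E}\label{eq:E}\\
x_0-\sigma x_1+\sigma y_1-y_0+z'-z&=0, \tag{M$_{12}$}\label{eq:M12}\\
x_0-\sigma x_1+\sigma y'-\sigma y+\sigma z_1-z_0&=0, \tag{M$_{13}$}\label{eq:M13}\\
x'-x+y_0-\sigma y_1+\sigma z_1-z_0&=0. \tag{M$_{23}$}\label{eq:M23}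
\end{align}
A solution of \eqref{eq:E} is \emph{trivial} if $x=x'$, $y=y'$, $z=z'$.

\begin{lemma}\label{lem:parity}
\begin{enumerate}
\item[(a)] Let $(S,T,U)$ be a TPP triple of $G$. Let $x_i,y_i,z_i$ range over $S_i,T_i,U_i$, and let each of the pairs $\{x,x'\}$, $\{y,y'\}$, $\{z,z'\}$ range over a common part $S_i$, $T_j$, $U_l$. Then \eqref{eq:E} has only trivial solutions and the mixed equations have no solution.
\item[(b)] Suppose $b^2=1$. Let $X,Y,Z\subseteq A$ be non-empty, and let all letters $x$, $y$, $z$ range over $X$, $Y$, $Z$ respectively. If \eqref{eq:E} has only trivial solutions and the mixed equations have no solution, then $(X\cup Xb,\,Y\cup Yb,\,Z\cup Zb)$ is a TPP triple of $G$, of size $8|X||Y||Z|$.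
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x,x'\in S_i$ we have the even quotient $(x'b^i)(xb^i)^{-1}=x'x^{-1}$, and likewise for $T$ and $U$. This gives the claim on \eqref{eq:E}. For the mixed equations, take the first odd quotient of the form $x_0(x_1b)^{-1}=x_0b^{-1}x_1^{-1}$ and the second of the form $(y_1b)y_0^{-1}$, so that $b^{-1}$ and $b$ conjugate what stands between them:
\begin{align*}
x_0b^{-1}x_1^{-1}\cdot y_1by_0^{-1}\cdot z'z^{-1}&=x_0\,\sigma(x_1^{-1}y_1)\,y_0^{-1}z'z^{-1},\\
x_0b^{-1}x_1^{-1}\cdot y'y^{-1}\cdot z_1bz_0^{-1}&=x_0\,\sigma(x_1^{-1}y'y^{-1}z_1)\,z_0^{-1},\\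
x'x^{-1}\cdot y_0b^{-1}y_1^{-1}\cdot z_1bz_0^{-1}&=x'x^{-1}y_0\,\sigma(y_1^{-1}z_1)\,z_0^{-1}.
\end{align*}
The right sides are the left sides of \eqref{eq:M12}, \eqref{eq:M13}, \eqref{eq:M23}. An odd quotient is not $1$, so by the TPP none of the three products is $1$.

(b) Suppose $s's^{-1}t't^{-1}u'u^{-1}=1$, and write $s=xb^i$, $s'=x'b^{i'}$ with $x,x'\in X$ and $i,i'\in\{0,1\}$. Since $b=b^{-1}$, the quotient $s's^{-1}$ is $x'x^{-1}$ if $i=i'$ and $x'bx^{-1}=x'b^{-1}x^{-1}$ otherwise; the same holds for the other two quotients. If two quotients are odd, the product is therefore one of the three displayed above and gives a solution of a mixed equation, which is excluded. So all quotients are even. Then \eqref{eq:E} holds, the $A$-parts agree, the exponents of $b$ agree, and $s=s'$, $t=t'$, $u=u'$.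
\end{proof}

\begin{lemma}\label{lem:inj}
Let $(S,T,U)$ be a TPP triple of $G$. For all $i,j,l$ and every fixed choice of signs, the set $\pm S_i\pm T_j\pm U_l\subseteq A$ of all sums $\pm x\pm y\pm z$ has exactly $N_{ijl}$ elements. In particular $N_{ijl}\le|A|$.
\end{lemma}

\begin{proof}
Two triples with the same sum give $\pm(x'-x)\pm(y'-y)\pm(z'-z)=0$. Exchanging the names within a pair turns a minus sign into a plus sign, so this is a solution of \eqref{eq:E}, which is trivial by Lemma~\ref{lem:parity}(a).
\end{proof}

\section{The bound $4$}\label{sec:four}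

\begin{proof}[Proof of the inequality $\rho(G)<4$ in Theorem~\ref{thm:four}]
Let $(S,T,U)$ be a TPP triple. By \eqref{eq:sum} and Lemma~\ref{lem:inj}, $|S||T||U|\le 8|A|=4|G|$. Suppose that equality holds. Then $N_{ijl}=|A|$ for all $i,j,l$. Hence all six parts are non-empty, and $S_0-T_0+U_0$, having $N_{000}=|A|$ elements, is all of $A$. Pick $x_1\in S_1$, $y_1\in T_1$, $z\in U_0$, and write the element $\sigma x_1-\sigma y_1+z$ of $A$ as $x_0-y_0+z'$ with $x_0\in S_0$, $y_0\in T_0$, $z'\in U_0$. This is a solution of \eqref{eq:M12}, contrary to Lemma~\ref{lem:parity}(a). So every TPP triple has size less than $4|G|$, and $\rho(G)<4$.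
\end{proof}

The statement on the supremum follows once Theorem~\ref{thm:main} is proved. The proof above also shows what is at stake. That \eqref{eq:M12} has no solution means that
\begin{equation}\label{eq:disjoint}
(S_0-T_0+U_l)\ \cap\ (\sigma S_1-\sigma T_1+U_l)=\emptyset .
\end{equation}
For a ratio close to $4$, every $N_{ijl}$ must be close to $|A|$. Then the first set in \eqref{eq:disjoint} nearly fills $A$, and the second must be small, although the sizes of its three summands multiply to $N_{11l}$. Lemma~\ref{lem:inj} says nothing about the second set, because $\sigma$ is applied to two of the summands and not to the third, unless $\sigma$ acts as a sign.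

\section{Inversion and the bound $4/3$}\label{sec:inv}

Let $b$ invert $A$, so that $\sigma a=-a$. The mixed equations become
\begin{align}
x_0+x_1-y_0-y_1+z'-z&=0,\label{eq:I12}\\
x_0+x_1-z_0-z_1+y-y'&=0,\label{eq:I13}\\
y_0+y_1-z_0-z_1+x'-x&=0.\label{eq:I23}
\end{align}
Inversion helps twice. The twisted set in \eqref{eq:disjoint} is now $-S_1+T_1+U_l$, which has full size $N_{11l}$; and the equations are symmetric in the indices $0$ and $1$, so that either part of $S$ can be paired with either part of $T$. Pairs of disjoint sets, as in \eqref{eq:disjoint}, would give $\rho(G)\le2$. To use all three equations we look for three pairwise disjoint sets, one equation for each pair.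

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:inv}]
Let $(S,T,U)$ be a TPP triple. Fix $i,j,l\in\{0,1\}$, put $i'=1-i$, $j'=1-j$, $l'=1-l$, and let
\[
E_1=S_i-T_j-U_l,\qquad E_2=T_{j'}-S_{i'}-U_l,\qquad E_3=U_{l'}-S_{i'}-T_j .
\]
By Lemma~\ref{lem:inj} these sets have $N_{ijl}$, $N_{i'j'l}$ and $N_{i'jl'}$ elements. They are pairwise disjoint:
\begin{itemize}
\item $x_i-y_j-z=y_{j'}-x_{i'}-z'$ with $z,z'\in U_l$ would solve \eqref{eq:I12}, so $E_1\cap E_2=\emptyset$;
\item $x_i-y'-z_l=z_{l'}-x_{i'}-y$ with $y,y'\in T_j$ would solve \eqref{eq:I13}, so $E_1\cap E_3=\emptyset$;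
\item $y_{j'}-x-z_l=z_{l'}-x'-y_j$ with $x,x'\in S_{i'}$ would solve \eqref{eq:I23}, so $E_2\cap E_3=\emptyset$.
\end{itemize}
Hence $N_{ijl}+N_{i'j'l}+N_{i'jl'}\le|A|$. As $(i,j,l)$ runs through the eight index triples, so do $(i',j',l)$ and $(i',j,l')$. Summing and using \eqref{eq:sum}, we get $3|S||T||U|\le8|A|$, that is, $|S||T||U|\le\frac83|A|=\frac43|G|$.
\end{proof}

In Example~\ref{ex:S3}, with $A=\langle a\rangle\cong\mathbb Z_3$ and the subgroups $\{1,b\}$, $\{1,ab\}$, $\{1,a^2b\}$, the parts are $S_0=S_1=T_0=U_0=\{0\}$, $T_1=\{1\}$, $U_1=\{2\}$, and for $(i,j,l)=(0,0,0)$ the sets $E_1,E_2,E_3$ are $\{0\},\{1\},\{2\}$. They fill $A$. To carry this extremal triple to other groups we lift it from a quotient.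

\begin{lemma}\label{lem:quot}
If $H$ is a normal subgroup of a finite group $G$, then $\rho(G)\ge\rho(G/H)$.
\end{lemma}

\begin{proof}
Let $(\bar S,\bar T,\bar U)$ be a TPP triple of $G/H$. Let $S$ be the full preimage of $\bar S$, and let $T$ and $U$ contain exactly one preimage of each element of $\bar T$ and $\bar U$. If $s's^{-1}t't^{-1}u'u^{-1}=1$, then the TPP in $G/H$ gives $tH=t'H$ and $uH=u'H$. So $t=t'$ and $u=u'$, and then $s's^{-1}=1$. The TPP triple $(S,T,U)$ has size $|H||\bar S||\bar T||\bar U|$, and $|G|=|H||G/H|$.
\end{proof}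

\begin{proof}[Proof of the equality case in Theorem~\ref{thm:inv}]
If $\rho(G)=\frac43$, then $\beta(G)=\frac83|A|$ is an integer, so $3$ divides $|A|$ and $|G|$.

Conversely, let $3$ divide $|G|=2|A|$. Then $3$ divides $|A|$. A finite abelian group is a direct product of cyclic groups, so $A$ has a subgroup $H$ of index $3$. It is normalized by $A$, which is abelian, and by $b$, which inverts it; so $H$ is normal in $G$. The element $b^2\in A$ commutes with $b$ and is inverted by $b$, so $b^2=b^{-2}$. Its image in $A/H\cong\mathbb Z_3$ thus has order dividing both $2$ and $3$, and $b^2\in H$. Hence $G/H$ is generated by the group $A/H$ of order $3$ and the involution $bH$ that inverts it, so $G/H\cong S_3$. By Lemma~\ref{lem:quot} and Example~\ref{ex:S3}, $\rho(G)\ge\frac43$, and equality holds by the inequality proved above.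
\end{proof}

\section{A construction with six generators}\label{sec:model}

We now want a large triple. By Lemma~\ref{lem:parity}(b) it suffices to find, in a group with $b^2=1$, sets $X,Y,Z\subseteq A$ with $|X||Y||Z|$ close to $|A|$ for which \eqref{eq:E} has only trivial solutions and the mixed equations have none; the ratio $8|X||Y||Z|/2|A|$ is then close to $4$.

Think of $A$ as having independent coordinates that $\sigma$ permutes in pairs. Take $g_1,g_2,g_3\in A$, put $h_i=\sigma g_i$, and give two of the six elements to each of $X,Y,Z$, as follows: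
\[
\begin{array}{c|cccccc}
\text{set}&X&Y&Z&\sigma X&\sigma Y&\sigma Z\\ \hline
\text{generators}&g_1,h_2&g_2,h_3&g_3,h_1&h_1,g_2&h_2,g_3&h_3,g_1
\end{array}
\]
The sets $X,Y,Z$ use disjoint coordinates, which takes care of \eqref{eq:E}. Each mixed equation involves five of the six sets. For instance, \eqref{eq:M12} omits $\sigma Z$; the generator $g_1$ occurs only in $\sigma Z$ and $X$, and $X$ enters \eqref{eq:M12} through the single term $x_0$. So the $g_1$-coordinate of the equation is the $g_1$-coefficient of $x_0$, and forbidding the value $0$ for this coefficient kills the equation at a small cost. The cyclic shift in the table is needed: had we given $g_3,h_3$ both to $Z$, and so on, the generators of $\sigma Z$ would occur in \eqref{eq:M12} only through $z'-z$, which can vanish.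

To make this precise in a form that also serves when the six elements satisfy relations, let
\[
\pi\colon\mathbb Z^3\times\mathbb Z^3\to A,\qquad \pi(\lambda;\mu)=\sum_{i=1}^3\lambda_ig_i+\sum_{i=1}^3\mu_ih_i,\qquad \Lambda=\ker\pi .
\]
Let $I_i,J_i$ $(i=1,2,3)$ be finite non-empty sets of integers, let $p_i,p_i'$ range over $I_i$ and $q_i,q_i'$ over $J_i$, and put
\[
X=\{p_1g_1+q_2h_2\},\qquad Y=\{p_2g_2+q_3h_3\},\qquad Z=\{p_3g_3+q_1h_1\}.
\]
Define $v_0=(p'-p;\,q'-q)$, and define $v_{12},v_{13},v_{23}$ by their coordinates:
\[
\begin{array}{c|ccc|ccc}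
&g_1&g_2&g_3&h_1&h_2&h_3\\ \hline
v_{12}&\boxed{p_1'}&-p_2-q_2&p_3'-p_3+q_3'&q_1'-q_1-p_1&p_2'+q_2'&-q_3\\[2pt]
v_{13}&p_1'+q_1'&-q_2&q_3'-q_3-p_3&-p_1-q_1&p_2'-p_2+q_2'&\boxed{p_3'}\\[2pt]
v_{23}&p_1'-p_1+q_1'&\boxed{p_2'}&-p_3-q_3&-q_1&q_2'-q_2-p_2&p_3'+q_3'
\end{array}
\]

\begin{lemma}\label{lem:crit}
Suppose $b^2=1$. Assume that for all choices of the coefficients, $v_0\in\Lambda$ only if $v_0=0$, and $v_{12},v_{13},v_{23}\notin\Lambda$. Then $G$ has a TPP triple of size $8\prod_{i=1}^3|I_i||J_i|$.
\end{lemma}

\begin{proof}
Let $x=p_1g_1+q_2h_2$, $y=p_2g_2+q_3h_3$, $z=p_3g_3+q_1h_1$, and let $x',y',z'$ be given by the primed coefficients. Then $\sigma x=q_2g_2+p_1h_1$, $\sigma y=q_3g_3+p_2h_2$, $\sigma z=q_1g_1+p_3h_3$. Collecting the coefficients of the six generators gives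
\begin{align*}
\pi(v_0)&=x'-x+y'-y+z'-z, & \pi(v_{12})&=x'-\sigma x+\sigma y'-y+z'-z,\\
\pi(v_{13})&=x'-\sigma x+\sigma y'-\sigma y+\sigma z'-z, & \pi(v_{23})&=x'-x+y'-\sigma y+\sigma z'-z .
\end{align*}
These are the left sides of the four equations. So the mixed equations have no solution, and a solution of \eqref{eq:E} has $v_0=0$ and is trivial. If two pairs $(p_1,q_2)$, $(p_1',q_2')$ give the same element of $X$, take the other primed coefficients equal to the unprimed ones; then $v_0\in\Lambda$, so the pairs agree. Thus $|X|=|I_1||J_2|$, and in the same way $|Y|=|I_2||J_3|$ and $|Z|=|I_3||J_1|$. Now apply Lemma~\ref{lem:parity}(b).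
\end{proof}

\begin{example}\label{ex:model}
Let $n\ge2$, let $A=\mathbb Z_n^6$ with basis $g_1,g_2,g_3,h_1,h_2,h_3$, let $\sigma$ exchange $g_i$ and $h_i$, and let $G=A\rtimes\langle b\rangle$ with $b^2=1$ and $b$ acting as $\sigma$. Here $\Lambda=n\mathbb Z^6$. Take $I_i=\{1,\dots,n-1\}$ and $J_i=\{0,\dots,n-1\}$. The coordinates of $v_0$ have absolute value less than $n$, so $v_0\in\Lambda$ forces $v_0=0$. The boxed coordinates are not divisible by $n$, so $v_{12},v_{13},v_{23}\notin\Lambda$. Therefore
\[
\rho(G)\ \ge\ \frac{8(n-1)^3n^3}{2n^6}=4\Bigl(1-\frac1n\Bigr)^3,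
\]
which is $27/16>4/3$ for $n=4$. The two sets in \eqref{eq:disjoint} behave as predicted: $X-Y+Z$ has $(n-1)^3n^3$ elements, all with nonzero $g_1$-coordinate, while $\sigma X-\sigma Y+Z$ lies in the subgroup $\langle g_2,g_3,h_1,h_2\rangle$ of order $n^4$.
\end{example}

\section{A cyclic group with six digits}\label{sec:cyclic}

The group $\mathbb Z_n^6$ is far from cyclic. To replace it, note that for odd $n$ it is the direct sum of the subgroup $\langle g_i+h_i\rangle\cong\mathbb Z_n^3$ fixed by $\sigma$ and the subgroup $\langle g_i-h_i\rangle\cong\mathbb Z_n^3$ inverted by $\sigma$. In a cyclic group of order about $n^3$ the elements $1,n,n^2$ behave like a basis of $\mathbb Z_n^3$, except for carries. So we replace the two summands by cyclic groups of coprime orders close to $n^3$.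

Let $n\ge11$ be odd, $k=n^3$, $m=n^3+2$. A common divisor of $k$ and $m$ divides $2$, and $k$ is odd, so $A=\mathbb Z_k\times\mathbb Z_m$ is cyclic by the Chinese remainder theorem. Identifying $\mathbb Z_m$ with the rotation subgroup of $D_{2m}$ makes $A$ a subgroup of index $2$ in $G_n=\mathbb Z_k\times D_{2m}$. Let $b$ be a reflection in $D_{2m}$. Then $b^2=1$ and $\sigma(r,r')=(r,-r')$. Put
\[
g_i=(n^{i-1},n^{i-1}),\qquad h_i=\sigma g_i=(n^{i-1},-n^{i-1})\qquad(i=1,2,3).
\]
In Example~\ref{ex:model} the relations were $ng_i=nh_i=0$. Now, since $n^3=0$ in $\mathbb Z_k$ and $n^3=-2$ in $\mathbb Z_m$, they are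
\[
ng_1=g_2,\quad ng_2=g_3,\quad ng_3=h_1-g_1,\qquad nh_1=h_2,\quad nh_2=h_3,\quad nh_3=g_1-h_1 .
\]
The next lemma says that every relation is an integer combination of these six, with coefficients $\xi_1,\xi_2,\xi_3,\eta_1,\eta_2,\eta_3$ that we call \emph{carries}. So $\Lambda$ is a small perturbation of $n\mathbb Z^6$.

\begin{lemma}\label{lem:lattice}
For every $(\lambda;\mu)\in\Lambda$ there are $\xi,\eta\in\mathbb Z^3$ with
\begin{equation}\label{eq:carry}
\begin{aligned}
\lambda_1&=n\xi_1+\xi_3-\eta_3,&\quad \lambda_2&=n\xi_2-\xi_1,&\quad \lambda_3&=n\xi_3-\xi_2,\\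
\mu_1&=n\eta_1-\xi_3+\eta_3,&\quad \mu_2&=n\eta_2-\eta_1,&\quad \mu_3&=n\eta_3-\eta_2.
\end{aligned}
\end{equation}
If all coordinates of $(\lambda;\mu)$ have absolute value at most $R$, then all coordinates of $(\xi;\eta)$ have absolute value at most $R/(n-2)$.
\end{lemma}

\begin{proof}
Put $c=\lambda+\mu$ and $d=\lambda-\mu$. The two components of $\pi(\lambda;\mu)=0$ read
\[
c_1+nc_2+n^2c_3=n^3P_3,\qquad d_1+nd_2+n^2d_3=(n^3+2)Q_3
\]
for some integers $P_3,Q_3$. We peel off one digit at a time. In the first equation $n\mid c_1$, say $c_1=nP_1$. Dividing by $n$ gives $P_1+c_2+nc_3=n^2P_3$, so $P_1+c_2=nP_2$ for an integer $P_2$, and dividing again gives $P_2+c_3=nP_3$. In the second equation $n\mid d_1-2Q_3$, say $d_1-2Q_3=nQ_1$. Dividing by $n$ gives $Q_1+d_2+nd_3=n^2Q_3$, so $Q_1+d_2=nQ_2$, and then $Q_2+d_3=nQ_3$. In summary,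
\[
c=(nP_1,\ nP_2-P_1,\ nP_3-P_2),\qquad d=(nQ_1+2Q_3,\ nQ_2-Q_1,\ nQ_3-Q_2).
\]
To return to $\lambda=(c+d)/2$ and $\mu=(c-d)/2$ we must halve the carries. Now $c\equiv d\pmod2$ and $n$ is odd. The first coordinates give $P_1\equiv Q_1$, then the second give $P_2\equiv Q_2$, then the third give $P_3\equiv Q_3\pmod 2$. So $\xi=(P+Q)/2$ and $\eta=(P-Q)/2$ are integral, $Q_3=\xi_3-\eta_3$, and \eqref{eq:carry} follows.

Let $M$ be the largest absolute value of a coordinate of $(\xi;\eta)$. If $|\xi_i|=M$, then $\lambda_i$ is $n\xi_i$ plus at most two terms of absolute value at most $M$, so $R\ge|\lambda_i|\ge(n-2)M$. If $|\eta_i|=M$, the same holds with $\mu_i$.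
\end{proof}

\begin{remark}
The parity step is the reason for taking $m=n^3+2$ rather than the even number $n^3+1$, which is also coprime to $n^3$. With $m=n^3+1$, the vectors $c=(n,n-1,-1)$ and $d=(1,0,n)$ satisfy $c_1+nc_2+n^2c_3=0$ and $d_1+nd_2+n^2d_3=n^3+1$. Then $\Lambda$ contains $\frac12(n+1,n-1,n-1;\,n-1,n-1,-n-1)$, and this nonzero vector is of the form $v_0$ as soon as the sets $I_i,J_i$ are intervals with more than $(n+1)/2$ elements.
\end{remark}

In Example~\ref{ex:model} the boxed coefficients had to avoid the multiples of $n$. Now they have to avoid small neighborhoods of the multiples of $n$, wide enough to absorb the carries. The carries will be at most $2$, and by \eqref{eq:carry} the $g_1$-coordinate receives two of them, while the $g_2$- and $h_3$-coordinates receive one. This dictates the sets $I_i$.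

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have seen that $A$ is cyclic of index $2$ in $G_n$. We apply Lemma~\ref{lem:crit} with
\begin{gather*}
I_1=\{5,\dots,n-5\},\qquad I_2=I_3=\{3,\dots,n-3\},\\
J_1=\{0,\dots,n-2\},\qquad J_2=J_3=\{0,\dots,n-1\}.
\end{gather*}
These sets are non-empty because $n\ge11$, and all coefficients lie in $[0,n-1]$.

\emph{The mixed vectors.} Each coordinate of $v_{12},v_{13},v_{23}$ has at most two terms with a plus sign and at most two with a minus sign, so its absolute value is at most $2(n-1)$. If one of the vectors lies in $\Lambda$, its carries have absolute value at most $2(n-1)/(n-2)<3$ by Lemma~\ref{lem:lattice}, hence at most $2$. We read \eqref{eq:carry} at the boxed coordinate.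
\begin{itemize}
\item If $v_{12}\in\Lambda$, then $p_1'=n\xi_1+\xi_3-\eta_3$ is within $4$ of a multiple of $n$; but $5\le p_1'\le n-5$.
\item If $v_{13}\in\Lambda$, then $p_3'=n\eta_3-\eta_2$ is within $2$ of a multiple of $n$; but $3\le p_3'\le n-3$.
\item If $v_{23}\in\Lambda$, then $p_2'=n\xi_2-\xi_1$ is within $2$ of a multiple of $n$; but $3\le p_2'\le n-3$.
\end{itemize}
So none of the three vectors lies in $\Lambda$.

\emph{The even vector.} Let $v_0=(\lambda;\mu)=(p'-p;\,q'-q)\in\Lambda$. Its coordinates have absolute value at most $n-1$, so its carries have absolute value at most $(n-1)/(n-2)<2$, hence at most $1$. We show that they vanish, in an order in which each step uses the earlier ones.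
\begin{itemize}
\item $|n\xi_2-\xi_1|=|\lambda_2|\le n-6$, while $\xi_2\ne0$ would give at least $n-1$. So $\xi_2=0$.
\item $|n\xi_3|=|\lambda_3|\le n-6$, so $\xi_3=0$.
\item $|n\xi_1-\eta_3|=|\lambda_1|\le n-10$, while $\xi_1\ne0$ would give at least $n-1$. So $\xi_1=0$.
\item $|n\eta_1+\eta_3|=|\mu_1|\le n-2$, while $\eta_1\ne0$ would give at least $n-1$. So $\eta_1=0$. This step, where $\eta_3$ is not yet known to vanish, is why $J_1$ stops at $n-2$.
\item $|n\eta_2|=|\mu_2|\le n-1$, so $\eta_2=0$.
\item $|n\eta_3|=|\mu_3|\le n-1$, so $\eta_3=0$.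
\end{itemize}
Hence $v_0=0$ by \eqref{eq:carry}.

\emph{The count.} We have $|I_1|=n-9$, $|I_2|=|I_3|=n-5$, $|J_1|=n-1$, $|J_2|=|J_3|=n$. Lemma~\ref{lem:crit} gives a TPP triple of size $8(n-9)(n-5)^2(n-1)n^2$, and $|G_n|=2n^3(n^3+2)$. The quotient is the stated bound. It equals
\[
\frac{4\left(1-\frac9n\right)\left(1-\frac5n\right)^2\left(1-\frac1n\right)}{1+\frac2{n^3}} .
\]
For $n\ge9$ the factors of the numerator are nonnegative and increasing in $n$, and the denominator decreases; so the bound increases, and it tends to $4$. At $n=23$ it is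
\[
\frac{4\cdot14\cdot18^2\cdot22}{23\cdot12169}=\frac{399168}{279887}>\frac43,
\]
since $3\cdot399168=1197504>1119548=4\cdot279887$. By monotonicity the bound exceeds $4/3$ for every odd $n\ge23$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:four}]
A group with a cyclic subgroup of index $2$ has $\rho(G)<4$ by Section~\ref{sec:four}, and the groups $G_n$ of Theorem~\ref{thm:main} have ratios arbitrarily close to $4$. So the supremum is $4$, and no group attains it.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Murthy} Sandeep R. Murthy, \emph{A note on the triple product property for finite groups with abelian normal subgroups of prime index}, arXiv:2512.16730 (2025).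
\end{thebibliography}
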